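# Slices of matrix balls under proper holomorphic maps

Throughout, $|\cdot|$ is the Euclidean norm of a vector, $\|\cdot\|$ the operator norm of a matrix, $A^*=\overline A^{\,T}$, and
$$D^{\mathrm I}_{m,n}=\{Z\in M(m,n;\mathbb C): I_n-Z^*Z>0\}=\{Z:\|Z\|<1\}.$$
A holomorphic map between two such bounded domains is proper exactly when it sends every sequence tending to the boundary to a sequence tending to the boundary, that is, when $\|Z_k\|\to1$ forces $\|F(Z_k)\|\to 1$.

## 1. From $2\times2$ contractions to $3\times 3$ contractions

Take $Z=\begin{bmatrix}a&b\\c&d\end{bmatrix}\in D^{\mathrm I}_{2,2}$ and look at the slice $X_1=\{Z: Ze_1=\tfrac12e_1\}$, that is, $a=\frac12$, $c=0$. By hand,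
$$\det(I-Z^*Z)=\tfrac34\,(1-|b|^2-|d|^2)-\tfrac14|b|^2 ,$$
so $X_1$ is the set $\frac43|b|^2+|d|^2<1$, which after rescaling $b$ is the unit ball $D^{\mathrm I}_{2,1}$.

Now put $G(Z)=\mathrm{diag}(Z,\tfrac12 d)\in M(3,3)$. The norm of a block diagonal matrix is the maximum of the norms of the blocks, and $|\frac12d|<\frac12$. So $G$ maps $D^{\mathrm I}_{2,2}$ into $D^{\mathrm I}_{3,3}$, and $\|G(Z)\|\to1$ when $\|Z\|\to1$: the map is proper. On $X_1$ we have $G(Z)\,(1,0,0)^T=(\frac12,0,0)^T$ for all $Z$. So $G$ sends the slice "$Z$ has a prescribed value on a prescribed vector" into a slice of the same kind in $D^{\mathrm I}_{3,3}$. The same works for any slice $Zv=w$, and for the row slices $w^*Z=v^*$. If we replace $G$ by $G^T$, column slices go to row slices and row slices to column slices.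

So we have seen every combination (column or row slices in the source, column or row slices in the target) occur. Must every proper holomorphic map between matrix balls respect slices in one of these four ways?

## 2. $(r,s)$-subspaces, and the property $(\star)$

**Definition.** Let $\mathrm{Aut}_0(D^{\mathrm I}_{m,n})$ be the identity component of the automorphism group: the automorphisms induced by $SU(m,n)$ acting by generalized linear fractional transformations. For $1\le r\le m$, $1\le s\le n$, an $(r,s)$-subspace of $D^{\mathrm I}_{m,n}$ is a set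
$$\varphi\left(\left\{\begin{bmatrix} W & 0\\ 0 & 0\end{bmatrix}: W\in D^{\mathrm I}_{r,s}\right\}\right),\qquad \varphi\in\mathrm{Aut}_0(D^{\mathrm I}_{m,n}).$$

It is biholomorphic to $D^{\mathrm I}_{r,s}$. Since $\varphi$ is in the identity component, $(r,s)$- and $(s,r)$-subspaces are different classes even when $m=n$.

**The plane model.** Let $V=\mathbb C^q\oplus\mathbb C^p$ with
$$\langle(a,b),(a',b')\rangle=a'^*a-b'^*b,$$
of signature $(q,p)$. To $Z\in D:=D^{\mathrm I}_{p,q}$ attach its graph $P_Z=\{(a,Za)\}$, a positive definite $q$-plane. Conversely, a positive definite $q$-plane meets $0\oplus\mathbb C^p$ only in $0$, so it is the graph of some $Z$, and positivity says $|Za|<|a|$ for $a\ne0$. Hence $D$ is the set of all positive definite $q$-planes of $V$, and the identity component of its automorphism group is induced by the connected group $U(q,p)$ acting linearly. Also $P_Z^\perp=\{(Z^*b,b)\}$, a negative definite $p$-plane. For a vector $x$ we write $x>0$, $x<0$ for $\langle x,x\rangle>0$, $<0$.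

The standard $(p,q-1)$-subspace (last column zero) is $\{P\ni(e_q,0)\}$, and the standard $(p-1,q)$-subspace (last row zero) is $\{P\perp(0,e_p)\}$. By Witt's theorem $U(q,p)$ is transitive on positive lines, on negative lines, and on orthogonal pairs of a positive and a negative line. Therefore:

* the $(p,q-1)$-subspaces are the sets $\{P\ni x\}=\{Z:Zv=w\}$ with $x=(v,w)$, $|w|<|v|$;
* the $(p-1,q)$-subspaces are the sets $\{P\subset\xi^\perp\}=\{Z:Z^*w=v\}$ with $\xi=(v,w)$, $|v|<|w|$;
* the $(p-1,q-1)$-subspaces are the sets $\{x\in P\subset\xi^\perp\}$ with $x>0>\xi$ and $x\perp\xi$.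

In the example of Section 1, $X_1=\{P\ni x\}$ with $x=(e_1,\frac12e_1)$. The same description holds for $D'=D^{\mathrm I}_{p',q'}$ and $V'=\mathbb C^{q'}\oplus\mathbb C^{p'}$, and gives a simple test for a subset $X\subset D$ and a map $F:D\to D'$:
$$\begin{aligned}F(X)\subset\text{a }(p',q'-1)\text{-subspace}&\ \Rightarrow\ F(Z)a\text{ is constant on }X\text{ for some }a\neq0,\\ F(X)\subset\text{a }(p'-1,q')\text{-subspace}&\ \Rightarrow\ F(Z)^Tc\text{ is constant on }X\text{ for some }c\neq0.\end{aligned}\tag{1}$$
(For the second line, $F(Z)^*w=v$ conjugates to $F(Z)^T\bar w=\bar v$.) The transposition $Z'\mapsto Z'^T$ maps $D^{\mathrm I}_{p',q'}$ to $D^{\mathrm I}_{q',p'}$ and exchanges $(r,s)$- and $(s,r)$-subspaces.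

**The question.** A known result says: if $F:D^{\mathrm I}_{p,q}\to D^{\mathrm I}_{p',q'}$ is proper holomorphic with $p\ge q\ge2$ and $q'<p$, then $F$ maps every $(p,q-1)$-subspace into some $(p',q'-1)$-subspace. Suppose instead $p\le\min\{p',q'\}$. Say that $F$ has property $(\star)$ if there are choices $(a,b)\in\{(p,q-1),(p-1,q)\}$ and $(a',b')\in\{(p',q'-1),(p'-1,q')\}$, fixed once for $F$, such that every $(a,b)$-subspace $X$ satisfies $F(X)\subset Y$ for some $(a',b')$-subspace $Y$, which may depend on $X$. Does every proper holomorphic $F$ have $(\star)$? The problem comes from Shan Tai Chan, "Rigidity of proper holomorphic maps between type-$\mathrm{I}$ irreducible bounded symmetric domains", arXiv:2009.12803 (2020). The answer is no, and the range of targets where it is yes can be described exactly.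

**Theorem A.** Let $p\ge q\ge2$ and $n=p+q-1$ $(\ge p)$. Write $Z\in M(p,q)$ as $Z=\begin{bmatrix}r\\Y\end{bmatrix}$ with $r$ the first row and $Y\in M(p-1,q)$. Then
$$F(Z)=\begin{bmatrix}Y&0\\ r^Tr&Y^T\end{bmatrix}$$
is a proper holomorphic map $D^{\mathrm I}_{p,q}\to D^{\mathrm I}_{n,n}$. There are a $(p,q-1)$-subspace $X_1$ and a $(p-1,q)$-subspace $X_2$ such that neither $F(X_1)$ nor $F(X_2)$ lies in any $(n,n-1)$- or $(n-1,n)$-subspace. So $(\star)$ fails.

**Theorem B.** Let $p\ge q\ge2$ and $p',q'\ge1$. Every proper holomorphic $F:D^{\mathrm I}_{p,q}\to D^{\mathrm I}_{p',q'}$ has $(\star)$ if and only if neither $p'=q'=p+q-1$ nor $\min\{p',q'\}\ge p+q$ holds. Equivalently, $(\star)$ holds for all $F$ if and only if $\min\{p',q'\}\le p+q-2$, or $\min\{p',q'\}=p+q-1<\max\{p',q'\}$.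

Sections 3 and 4 prove Theorem A and "only if". The rest proves "if". Since $F$ has $(\star)$ exactly when $Z\mapsto F(Z)^T$ has it, we may assume $q'=\min\{p',q'\}$ there, and it suffices to prove the following.

**Theorem B′.** Let $p,q\ge2$ and let $F:D\to D'$ be proper holomorphic. If $q'\le p+q-2$, or $q'=p+q-1<p'$, then $F$ has $(\star)$.

## 3. Wiring $Z$ and $Z^T$ in series

A first try at a map that confuses rows and columns is the block sum $\mathrm{diag}(Z,Z^T)$. It is proper, but it has $(\star)$: if $Zv=w$, then $\mathrm{diag}(Z,Z^T)(v,0)=(w,0)$, so a column slice still goes to a column slice. A block sum acts in parallel, and each block keeps its own constant vectors. To destroy them, use $Z$ and $Z^T$ in series, sharing one coordinate. Start with $(a,b)\in\mathbb C^q\oplus\mathbb C^{p-1}$. Apply $Z$ to $a$, which yields the number $ra$ and the vector $Ya$. Keep $Ya$, put $ra$ together with $b$ into a vector $u=(ra,b)\in\mathbb C^p$, and apply $Z^T=[\,r^T\ Y^T\,]$ to $u$. The result is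
$$(a,b)\longmapsto (Ya,\ Z^Tu)=(Ya,\ r^T(ra)+Y^Tb)=F(Z)(a,b). \tag{2}$$
For $p=q=2$ this is
$$F\begin{bmatrix}a&b\\c&d\end{bmatrix}=\begin{bmatrix}c&d&0\\a^2&ab&c\\ab&b^2&d\end{bmatrix}.$$

**Step 1: $F$ maps $D$ into $D^{\mathrm I}_{n,n}$.** For $\|Z\|<1$, (2) gives
$$|F(Z)(a,b)|^2\le|Ya|^2+|u|^2=|Ya|^2+|ra|^2+|b|^2=|Za|^2+|b|^2\le|a|^2+|b|^2 .\tag{3}$$
If $a\ne0$ the last inequality is strict. If $a=0\ne b$, then $u=(0,b)\ne0$ and the first is strict. So $\|F(Z)\|<1$.

**Step 2: $F$ is proper.** Since $F$ is a polynomial map, it suffices to show $\|F(Z)\|\ge1$ for $Z\in\partial D$: then a sequence in $D$ tending to $\partial D$ cannot have an image with a limit point in $D^{\mathrm I}_{n,n}$. Let $\|Z\|=1$, $|v|=1$, $w=Zv$, $|w|=1$. Then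
$$|Z^*w-v|^2\le1-2\,\mathrm{Re}\,(v^*Z^*w)+1=2-2|w|^2=0,$$
so $Z^*w=v$, that is, $Z^T\bar w=\bar v$. We look for an input $(a,b)$ on which both inequalities in (3) are equalities: $a$ should be a multiple of $v$ and $u$ a multiple of $\bar w$. Write $w=(w_1,w'')$, so $w_1=rv$, $w''=Yv$.

If $w_1\ne0$, take $a=\bar w_1v$, $b=w_1\overline{w''}$. Then $u=(\bar w_1w_1,\,w_1\overline{w''})=w_1\bar w$, and $F(Z)(a,b)=(\bar w_1w'',\,w_1\bar v)$ has squared norm $|w_1|^2(|w''|^2+1)=|(a,b)|^2\neq0$. If $w_1=0$, take $(a,b)=(v,0)$. Then $u=0$, and $F(Z)(v,0)=(w'',0)$ has norm $|w|=1$. In both cases $\|F(Z)\|\ge1$.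

**Step 3: failure on $X_1=\{Z\in D:Ze_1=\frac12e_1\}$.** This is a $(p,q-1)$-subspace. We use the test (1). On $X_1$ we have $r=(\frac12,r')$ and $Y=[\,0\,|\,Y'\,]$, where $(r',Y')$ ranges over a nonempty open set. Suppose $F(Z)(a,b)$ is constant on $X_1$, and write $a=(a_1,a')$. Then $Ya=Y'a'$ is constant, so $a'=0$, $a=\lambda e_1$ and $ra=\lambda/2$. The last $q-1$ coordinates of $r^T(ra)+Y^Tb$ are $\frac\lambda2r'^T+Y'^Tb$. They are constant only if $\lambda=0$ and $b=0$. Next,
$$F(Z)^T(c,d)=(Y^Tc+r^T(rd),\ Yd),\qquad (c,d)\in\mathbb C^{p-1}\oplus\mathbb C^q,$$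
and the same computation with $(d,c)$ in place of $(a,b)$ shows that this is constant only for $(c,d)=0$. By (1), $F(X_1)$ lies in no $(n,n-1)$- or $(n-1,n)$-subspace.

**Step 4: failure on $X_2=\{Z\in D:r=0\}$.** This is a $(p-1,q)$-subspace. Here $F=\mathrm{diag}(Y,Y^T)$ with $Y$ in a nonempty open set. The vector $F(Z)(a,b)=(Ya,Y^Tb)$ is constant only for $(a,b)=0$, and likewise $F(Z)^T(c,d)=(Y^Tc,Yd)$. By (1), $F(X_2)$ lies in no $(n,n-1)$- or $(n-1,n)$-subspace. Since $X_1$ excludes both choices with $(a,b)=(p,q-1)$ and $X_2$ both choices with $(a,b)=(p-1,q)$, Theorem A is proved. $\blacksquare$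

## 4. Padding when $\min\{p',q'\}\ge p+q$

To carry the counterexample to larger targets we add a block with no constant vectors of its own. Let $s=p'-n\ge1$, $t=q'-n\ge1$, and
$$\tilde F(Z)=\mathrm{diag}(F(Z),h(Z)),\qquad h_{ij}(Z)=\tfrac1{2st}\,z_{pq}^{k_{ij}},\quad k_{ij}\ge1\text{ distinct},$$
with $h$ of size $s\times t$. The Hilbert–Schmidt norm of $h$ is at most $\sqrt{st}/(2st)<1$ on $D$, so $\tilde F$ maps $D$ into $D'$, and it is proper because $F$ is. On $X_1$ and on $X_2$ the entry $z_{pq}$ is nonconstant, since it lies in row $p\ge2$ and column $q\ge2$. The functions $z_{pq}^{k_{ij}}$ are distinct powers of positive degree, so $h(Z)y$ is constant only for $y=0$, and $h(Z)^Ty$ only for $y=0$. As $\tilde F(Z)(x,y)=(F(Z)x,h(Z)y)$, Steps 3 and 4 show that $\tilde F(Z)(x,y)$ and $\tilde F(Z)^T(x,y)$ are constant on $X_1$ or on $X_2$ only for $(x,y)=0$. So $(\star)$ fails for $\tilde F$. Together with Theorem A this proves "only if" in Theorem B.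

## 5. Flags and the small slices $X_\sigma$

From here on $p,q\ge2$ and $F:D\to D'$ is proper holomorphic. We write $F(P_Z)$ for the graph of $F(Z)$ in $V'$, so $F(P)\subset V'$ is a positive definite $q'$-plane. Put
$$n=p+q-1,\qquad m=p+q-2\ge2 .$$

**Definition.** $\mathrm{Fl}$ is the manifold of flags $\sigma=(\ell,H)$, $\ell\subset H\subset V$, $\dim\ell=1$, $\dim H=n$. We write $\sigma=(x,\zeta)$ with $\ell=\mathbb Cx$, $H=\ker\zeta$, $\zeta(x)=0$, and also $\sigma=(x,\xi)$ with $\zeta=\langle\cdot,\xi\rangle$. Let $\ell^0\subset V^*$ be the annihilator of $\ell$. For $x\in V$, $x^0$ denotes the annihilator of $\mathbb Cx$. We call $\zeta$ negative if $\xi$ is.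

$\mathrm{Fl}$ has dimension $n+(n-1)=2m+1$. The set $\Phi_+=\{(x,\xi):x>0>\xi\}$ is open in $\mathrm{Fl}$ and homogeneous under the connected group $U(q,p)$, hence connected. The map $\iota(x,\xi)=(\xi,x)$ is an antiholomorphic involution of $\mathrm{Fl}$. Its fixed set $\mathcal R=\{(\xi,\xi):\xi\text{ null}\}$ is the connected quotient of $S^{2q-1}\times S^{2p-1}$ by a circle, of real dimension $2(p+q)-3=2m+1$. As the fixed set of an antiholomorphic involution it is totally real, of maximal dimension. So a holomorphic function defined near a point of $\mathcal R$ and vanishing on a subset of $\mathcal R$ of positive measure near that point (in a connected chart) vanishes on $\mathcal R$ there, by real analyticity, and then identically near the point. Consequently a proper analytic subset of $\mathrm{Fl}$ meets $\mathcal R$ in a null set.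

For $\sigma\in\Phi_+$ and $P\in D$ put
$$X_\sigma=\{P\in D:\ell\subset P\subset H\},\qquad C_P=\{\sigma:\ell\subset P\subset H\}\cong\mathbb P^{q-1}\times\mathbb P^{p-1}.$$
$X_\sigma$ is the $(p-1,q-1)$-subspace of $x,\xi$; it is connected. Since $\ell\subset P$ is positive and $\xi\in P^\perp$ is negative, $C_P\subset\Phi_+$. In coordinates, if $x=(v,w)$ and $\zeta(a,b)=\alpha a-\beta b$ with row vectors $\alpha,\beta$, then
$$X_\sigma=\{Z\in D: Zv=w,\ \beta Z=\alpha\}.\tag{4}$$

**Example.** Let $p=q=2$ and $\sigma_t=\big((e_1,te_1),(\bar te_1,e_1)\big)$ with $|t|<1$. By (4), $X_{\sigma_t}$ is the disc $\{\mathrm{diag}(t,d):|d|<1\}$. As $t\to e^{i\theta}$, $\sigma_t$ tends to a point of $\mathcal R$, and the disc moves into $\partial D$.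

**Tangent spaces.** $T_\sigma\mathrm{Fl}$ consists of pairs $(dx,d\zeta)$, taken modulo $x$ and $\zeta$, with $d\zeta(x)+\zeta(dx)=0$. The contact space
$$\Xi_\sigma=\{\zeta(dx)=0=d\zeta(x)\}=U\oplus U^*,\qquad U=U_\sigma=H/\ell,\ \dim U=m,$$
has elements written $u=(r,\rho)$. (From here on $r$ is a vector of $U$, and no longer a row of $Z$.) For $P\in X_\sigma$ let $R=P/\ell\subset U$. Then $T_\sigma C_P=R\oplus R^0$, of dimension $(q-1)+(p-1)=m$. As $P$ varies in $X_\sigma$, $R$ varies in a nonempty open subset of $\mathrm{Gr}(q-1,U)$, because positive definiteness of $P$ is an open condition. Since $1\le q-1<m$, the spaces $T_\sigma C_P$ span $\Xi_\sigma$, even if $P$ is restricted to a nonempty open subset of $X_\sigma$.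

**Incidence.** For $\sigma=(x,\zeta)$, $\tau=(x',\zeta')$ write $\sigma\sim\tau$ if $\zeta'(x)=0=\zeta(x')$. Let $\mathrm{Inc}_0$ be the set of $(\sigma,\tau)\in\Phi_+^2$ with $\sigma\sim\tau$, $\mathrm{span}(x,x')$ positive definite of dimension $2$, and $\mathrm{span}(\xi,\xi')$ negative definite of dimension $2$. We need three facts.

First, if $(\sigma,\tau)\in\mathrm{Inc}_0$, there is $P\in X_\sigma\cap X_\tau$: the space $\{\xi,\xi'\}^\perp$ has signature $(q,p-2)$ and contains $\mathrm{span}(x,x')$; extend the latter inside it to a positive definite $q$-plane.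

Second, $\mathrm{Inc}_0$ is a manifold and both projections to $\Phi_+$ are open. Fix $\sigma$. For a tangent vector $(dx',d\zeta')$ of $\mathrm{Fl}$ at $\tau$, the derivatives of the two defining functions are $d\zeta'(x)$ and $\zeta(dx')$, and the tangency condition is $d\zeta'(x')+\zeta'(dx')=0$. Since $x,x'$ are independent, the three numbers $d\zeta'(x),d\zeta'(x'),\zeta(dx')$ can be prescribed arbitrarily for $(dx',d\zeta')\in V\times V^*$, so the map $(d\zeta'(x),\zeta(dx'),d\zeta'(x')+\zeta'(dx'))$ is onto $\mathbb C^3$. Hence the two defining functions have independent differentials already in $\tau$, and the projection to $\sigma$ is a submersion. By symmetry so is the projection to $\tau$.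

Third, for fixed $\sigma$ the set of $\tau$ with $(\sigma,\tau)\in\mathrm{Inc}_0$ is nonempty (take $P\in X_\sigma$, $x'\in P\setminus\ell$, $\xi'\in P^\perp\setminus\mathbb C\xi$), and it is open in $\{(x',\zeta')\in\mathbb P(H)\times\mathbb P(\ell^0):\zeta'(x')=0\}$. The pairing $\ell^0\times H\to\mathbb C$ has rank $m$, since it descends to the duality of $U^*$ and $U$; in coordinates it is $\sum_{i=1}^ma_ib_i$, an irreducible polynomial because $m\ge2$. So:

$$\begin{gathered}\text{a bilinear form on }\ell^0\times H\text{ (or on }U^*\times U)\text{ that vanishes on a nonempty open subset of}\\ \{\zeta'(x')=0\}\text{ is a constant multiple of }\zeta'(x').\end{gathered}\tag{5}$$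
Indeed it vanishes on the whole irreducible hypersurface, is therefore divisible by the irreducible equation, and the quotient has degree $0$.

## 6. Meromorphic functions on $\Phi_+$ are rational

Call a holomorphic function on a polydisc rational if it coincides there with a quotient of polynomials.

**Lemma 1.** Let $f$ be holomorphic on a product of polydiscs $\Delta'\times\Delta''$, with $f(\cdot,t)$ rational for each $t\in\Delta''$ and $f(z,\cdot)$ rational for each $z\in\Delta'$. Then $f$ is rational. Consequently a holomorphic function on a polydisc that is rational in each variable separately is rational.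

*Proof.* First we bound the degree. Let $S_d$ be the set of $t$ for which there are polynomials $(P,Q)\neq(0,0)$ in $z$ of degree $\le d$ with $Qf(\cdot,t)=P$; then $Q\ne0$, since $Q=0$ forces $P=0$. $S_d$ is closed: if $t_k\to t$ with $t_k\in S_d$, normalize the coefficient vector of $(P_k,Q_k)$ to length $1$ and pass to a limit. Since $\bigcup_dS_d=\Delta''$, by Baire some $S_d$ contains a nonempty open set.

Now we solve for $P,Q$ rationally in $t$. Let $z_k$ be a dense sequence in $\Delta'$. The linear system $Q(z_k)f(z_k,t)=P(z_k)$, $k\ge1$, in the finitely many coefficients of $(P,Q)$ has coefficients rational in $t$. It has nontrivial solutions for all $t$ in an open set, so all its maximal minors vanish there, hence identically, and it has a nontrivial solution over $\mathbb C(t)$. This gives $P(z,t),Q(z,t)$, polynomial in $z$ and rational in $t$, with $Qf=P$ at all $z_k$, hence for all $z$ by density. If $Q=0$, then $P$ vanishes at all $z_k$, so $P=0$, a contradiction. Hence $f=P/Q$ is rational.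

The last claim follows by induction: for a fixed last variable $f$ is rational in the others by induction, and it is rational in the last variable. $\square$

**Lemma 2.** Every meromorphic function $f$ on $\Phi_+$ is the restriction of a rational function on $\mathrm{Fl}$.

*Proof.*

**Step 1: the analogue for one factor.** Let $P_+=\{[x]\in\mathbb P(V):x>0\}$; we show that a meromorphic function on $P_+$ is rational. Choose $x_0$ in its holomorphy set and $e_1,\dots,e_n$ completing $x_0$ to a basis with every $\mathrm{span}(x_0,e_j)$ positive definite. This is possible because $q\ge2$ and the condition on $e_j$ is open and nonempty. For $x=x_0+\sum t_je_j$ near $x_0$ the whole line $\mathbb P(\mathrm{span}(x,e_j))$ lies in $P_+$, and it passes through the point $x$ where the function is holomorphic. So the function restricts to a meromorphic function on this $\mathbb P^1$, which is rational. Thus it is rational in each $t_j$ separately; apply Lemma 1, and then the identity theorem on the connected set $P_+$. In the same way, since $p\ge2$, for $x\in P_+$ a meromorphic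 function on the set of negative points of $\mathbb P(x^0)$ is rational (the signature is $(q-1,p)$, and this set of negative points is connected).

**Step 2: a chart.** We fix coordinates in which to apply Lemma 1. Choose linear coordinates such that $x_0\ne0$ and $\zeta_n\neq0$ at some point where $f$ is holomorphic. The chart $(x,c)\in\mathbb C^n\times\mathbb C^{n-1}$,
$$x=(1,x_1,\dots,x_n),\qquad\zeta=\Big(-\sum_{j<n}c_jx_j-x_n,\ c_1,\dots,c_{n-1},\,1\Big),$$
is birational, since $\zeta(x)=0$ and $c$ is an affine coordinate on $\mathbb P(x^0)$. Let $f$ be holomorphic on $\Delta'\times\Delta''\subset\Phi_+$ in this chart. By Step 1 applied to the fibre over $x$, $f(x,\cdot)$ is rational for each $x\in\Delta'$. What is missing is rationality in $x$ for fixed $c$: the set of $x$ with $(x,c)\in\Phi_+$ need not contain enough lines. So we first extend $f$.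

**Step 3: $f$ extends meromorphically to $\pi^{-1}(P_+)$, where $\pi:\mathrm{Fl}\to\mathbb P(V)$, $\pi(x,\zeta)=x$.** By the Baire argument of Lemma 1 there are $d$ and a ball $B_0\subset\Delta'$ such that for $x\in B_0$, $f(x,\cdot)$ is a quotient of homogeneous polynomials of degree $d$ on $x^0$. Let $\Omega\subset P_+$ be the set of $x_1$ having a neighborhood $B$ and homogeneous polynomials $P,Q$ of degree $d$ on $x^0$ (in a local linear trivialization), with coefficients meromorphic in $x\in B$, such that $Q\not\equiv0$ and $Qf=P$ on $\Phi_+\cap\pi^{-1}(B)$. $\Omega$ is open.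

Let $x_1\in P_+$. Near a point of $\Phi_+$ over $x_1$, on a product of a ball $B\ni x_1$ and a fibre polydisc, write $f=g_1/g_2$ with $g_1,g_2$ holomorphic, $g_2\not\equiv0$. The relation $Qg_1=Pg_2$, expanded in Taylor series along the fibre, is a linear system for the coefficients of $(P,Q)$ whose entries are holomorphic in $x\in B$. Suppose it has nontrivial solutions for all $x$ in a nonempty open subset of $B$. Then its maximal minors vanish there, hence on $B$, and it has a nontrivial solution meromorphic on $B$. Here $Q\not\equiv0$, since $Q\equiv0$ gives $Pg_2=0$, so $P=0$. The relation $Qf=P$ holds near the chosen point, and extends to $\Phi_+\cap\pi^{-1}(B)$, which is connected because $B$ and the fibres of $\pi|_{\Phi_+}$ are. So $B\subset\Omega$.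

For $x_1\in B_0$ the supposition holds, with a point of $\Delta'\times\Delta''$ over $x_1$, $g_2=1$ and $B\subset B_0$; so $\Omega\ne\emptyset$. If $x_1\in P_+$ is in the closure of $\Omega$, then $B$ contains a point of $\Omega$, and the corresponding $P,Q$, evaluated at points $x$ where their coefficients are holomorphic and not all zero, give pointwise nontrivial solutions on a nonempty open subset of $B$; so $x_1\in\Omega$. Since $P_+$ is connected, $\Omega=P_+$. The local quotients $P/Q$ on $\pi^{-1}(B)$ extend $f$. Two of them agree over an overlap, because they agree on $\Phi_+\cap\pi^{-1}(B\cap B')$, which meets every component of $\pi^{-1}(B\cap B')$.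

**Step 4: rationality in $x$.** Fix $c\in\Delta''$. The section
$$x\mapsto\Big(x,\Big[-\sum_{j<n} c_jx_j-x_n:x_0c_1:\dots:x_0c_{n-1}:x_0\Big]\Big)$$
of $\pi$ is regular off the set $x_0=0=\sum c_jx_j+x_n$ of codimension $2$, and over $\Delta'$ it meets the holomorphy set of $f$. So the pullback of the extended $f$ is meromorphic on $P_+$ minus a set of codimension $2$, hence on $P_+$ by Levi's extension theorem, and rational by Step 1. Thus $f(\cdot,c)$ is rational for every $c\in\Delta''$. By Lemma 1 and Step 2, $f$ is rational on $\Delta'\times\Delta''$, hence on the connected set $\Phi_+$. $\square$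

## 7. Common vectors on small slices, and null vectors at the boundary

**Definition.** For $\sigma\in\Phi_+$ let
$$E_\sigma=\bigcap_{P\in X_\sigma}F(P),\qquad E'_\sigma=\bigcap_{P\in X_\sigma}F(P)^\perp .$$

A nonzero vector of $E_\sigma$ is positive and places $F(X_\sigma)$ in a $(p',q'-1)$-subspace; a nonzero vector of $E'_\sigma$ is negative and places it in a $(p'-1,q')$-subspace.

**Rationality of $E$ and $E'$.** Locally there is a holomorphic family $P(\sigma,y)\in X_\sigma$ with $y$ in a ball, because the Grassmannians $\mathrm{Gr}(q-1,H/\ell)$ form a locally trivial bundle over $\mathrm{Fl}$. Let $A_k(\sigma)$ be the Taylor coefficients in $y$ of the $p'\times q'$ matrix of $F(P(\sigma,y))$, $k$ a multi-index. Since $X_\sigma$ is connected, the identity theorem gives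
$$E_\sigma=\{(a,A_0a):A_ka=0\ \forall k\ne0\},\qquad E'_\sigma=\{(A_0^*b,b):A_k^*b=0\ \forall k\ne0\}.\tag{6}$$
The dimension of $E_\sigma$ jumps up only where minors vanish. So $\dim E_\sigma$ takes its minimal value $e$, and $\dim E'_\sigma$ its minimal value $e'$, off a proper analytic subset of $\Phi_+$. By Cramer's rule the reduced echelon basis of $E_\sigma$ has, locally, entries meromorphic in $\sigma$. The reduced echelon basis is unique, so these local functions agree on overlaps and are meromorphic on $\Phi_+$; by Lemma 2 they are rational. Thus there is a rational map $\hat E:\mathrm{Fl}\dashrightarrow\mathrm{Gr}(e,V')$ with $\hat E_\sigma=E_\sigma$ for generic $\sigma\in\Phi_+$. Likewise the complex conjugate of $E'_\sigma$ is given by a rational map, so $E'$ extends to $\hat E'$, rational in $\bar\sigma$. Since $\iota$ is antiholomorphic and algebraic up to conjugation, $\hat E^\sharp_\sigma:=\hat E'_{\iota\sigma}$ is rational in $\sigma$.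

**Definition.** $N_\sigma=\hat E_\sigma\cap\hat E^\sharp_\sigma$, a rational map $\mathrm{Fl}\dashrightarrow\mathrm{Gr}(\kappa,V')$, where $\kappa$ is the generic dimension of the intersection.

A flag is called regular for a rational map if the map is a morphism near it. Fix a proper algebraic subset $\mathcal B\subset\mathrm{Fl}$ off which $\hat E,\hat E^\sharp$ are regular and $\dim(\hat E_\sigma\cap\hat E^\sharp_\sigma)=\kappa$. For $\sigma\in\Phi_+$ and all $P\in X_\sigma$:
$$\begin{aligned}&\hat E_\sigma\subset F(P)\text{ if }\sigma\text{ is regular for }\hat E;\quad N_\sigma\subset F(P)\text{ if }\sigma\text{ is regular for }N;\\ &N_{\iota\sigma}\subset F(P)^\perp\text{ if }\iota\sigma\text{ is regular for }N.\end{aligned}\tag{7}$$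
These hold by continuity. Choose generic $\sigma_k\to\sigma$ and $P_k\in X_{\sigma_k}$ with $P_k\to P$. Then $N_{\sigma_k}\subset\hat E_{\sigma_k}=E_{\sigma_k}\subset F(P_k)$, and $N_{\iota\sigma_k}\subset\hat E^\sharp_{\iota\sigma_k}=\hat E'_{\sigma_k}=E'_{\sigma_k}\subset F(P_k)^\perp$; pass to the limit. The statement for $\hat E'$ corresponding to the first one holds in the same way.

Why intersect with $\hat E^\sharp$? On $\mathcal R$, where $\iota$ is the identity, $N$ will be $\hat E\cap\hat E'$, a space of vectors orthogonal to themselves, and properness produces such vectors.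

**Lemma 3.** After replacing $F$ by $F\circ\varphi$ for some $\varphi\in\mathrm{Aut}_0(D)$, the following holds for almost all $(v,w)\in S^{2q-1}\times S^{2p-1}$. Put $\xi=(v,w)$ and $Z_s=s\,wv^*+W$, where $W:v^\perp\to w^\perp$, $\|W\|<1$, is extended by $0$.

(i) $F^*(W)=\lim_{s\to1^-}F(Z_s)$ exists for all $W$, and $\|F^*(W)\|=1$.

(ii) The radical of the semipositive $q'$-plane $\Gamma_W=\mathrm{graph}\,F^*(W)$ is a nonzero space $\mathcal N_\xi$ independent of $W$.

(iii) $(\xi,\xi)$ is a regular point of $N$, and $N_{(\xi,\xi)}=\mathcal N_\xi$. In particular $\kappa=\dim\mathcal N_\xi\ge1$.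

*Proof.*

**Step 1: normalization.** Let $B\subset\Phi_+$ be the proper analytic set where $\dim E_\sigma>e$ or $\dim E'_\sigma>e'$. The $C_P$ cover $\Phi_+$, so some $C_P\not\subset B$, and after composing with an automorphism we may assume $C_{P_0}\not\subset B$ for $P_0=\{Z=0\}$. Then $((v,0),(0,w))\in C_{P_0}\setminus B$ for almost all $(v,w)$, a condition invariant under $w\mapsto e^{i\theta}w$. Fix such $(v,w)$.

**Step 2: boundary limits, for (i).** For $|t|<1$ put $\sigma_t=((v,tw),(\bar tv,w))$. Its functional is $(a,b)\mapsto tv^*a-w^*b$, so $\sigma_t\in\Phi_+$ is holomorphic in $t$, and by (4), $X_{\sigma_t}=\{t\,wv^*+W\}$. Let $A_k(t)$ be the Taylor coefficients at $W=0$ of $W\mapsto F(t\,wv^*+W)$. Since $\|F\|<1$, Cauchy's estimates show that they are bounded holomorphic functions of $t$. By Fatou's theorem, for almost every $\theta$ all of them have radial limits at $e^{i\theta}$. For such $\theta$, Montel's theorem shows that $F(se^{i\theta}wv^*+W)$ converges locally uniformly in $W$ as $s\to1^-$, because all subsequential limits have the same Taylor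 coefficients. This is the limit in (i) for the pair $(v,e^{i\theta}w)$, as $w^\perp=(e^{i\theta}w)^\perp$. By Fubini over the circles $\{(v,e^{i\theta}w)\}$ the limit exists for almost all $(v,w)$. Since $Z_s$ tends to $wv^*+W\in\partial D$, properness gives $\|F^*(W)\|=1$.

**Step 3: the maximum principle, for (ii).** Since $\|F^*(W)\|\le 1$, $\Gamma_W$ is semipositive, so its null vectors form its radical $\Gamma_W\cap\Gamma_W^\perp$ (Cauchy–Schwarz). Let $|F^*(W_0)a|=|a|=1$ and $b=F^*(W_0)a$. The function $W\mapsto b^*F^*(W)a$ is holomorphic of modulus $\le1$ and equals $1$ at $W_0$, so it is identically $1$. As $|F^*(W)a|\le1=|b|$, this forces $F^*(W)a=b$ for all $W$. Hence the null vectors of $\Gamma_{W_0}$ lie in every $\Gamma_W$, so the radical is independent of $W$. It is nonzero because $\|F^*(W)\|=1$.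

**Step 4: no loss of rank at the boundary, for (iii).** For almost every $\xi$, $(\xi,\xi)\in\mathcal R\setminus\mathcal B$, so it is regular for $\hat E$, $\hat E^\sharp$ and $N$, and $N_{(\xi,\xi)}=\hat E_{(\xi,\xi)}\cap\hat E^\sharp_{(\xi,\xi)}$. With $(v,w)$ as in Step 1, the stacked matrix $(A_k(t))_{k\ne0}$ has rank $q'-e$ at $t=0$, because $\sigma_0\notin B$. So some minor of size $q'-e$ is a bounded holomorphic function of $t$, not identically zero, and its radial limits are nonzero almost everywhere. By (6) applied to the limit and Fubini, $\dim\bigcap_W\Gamma_W\le e$ for almost every $\xi$. On the other hand $\sigma_s=((v,sw),(sv,w))\to(\xi,\xi)$ as $s\to1^-$, and by (7) $\hat E_{\sigma_s}\subset F(P_{Z_s})$ for all $W$. In the limit, $\hat E_{(\xi,\xi)}\subset\bigcap_W\Gamma_W$, and by dimension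
$$\hat E_{(\xi,\xi)}=\bigcap_W\Gamma_W,\qquad\text{and similarly}\qquad\hat E'_{(\xi,\xi)}=\bigcap_W\Gamma_W^\perp,$$
the second with the matrices $A_k^*$, of stacked rank $p'-e'$ at $t=0$. By (ii),
$$\mathcal N_\xi\subset\hat E_{(\xi,\xi)}\cap\hat E'_{(\xi,\xi)}\subset\Gamma_W\cap\Gamma_W^\perp=\mathcal N_\xi .$$
Since $\iota$ fixes $(\xi,\xi)$, we have $\hat E^\sharp_{(\xi,\xi)}=\hat E'_{(\xi,\xi)}$, and $N_{(\xi,\xi)}=\mathcal N_\xi$. $\square$

Replacing $F$ by $F\circ\varphi$ does not affect $(\star)$, so from now on $F$ is as in Lemma 3.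

**The target has $p',q'\ge2$.** This makes the subspaces in $(\star)$ meaningful. We have $e\ge\kappa\ge1$ and $e'\ge\kappa\ge1$, so $E_\sigma\ne0\neq E'_\sigma$ for all $\sigma\in\Phi_+$. If $q'=1$, then $E_\sigma=F(P)$ for all $P\in X_\sigma$, so $F$ is constant on every $X_\sigma$. The tangent space of $D$ at $P$ is $\mathrm{Hom}(P,V/P)$, and that of $X_\sigma$ consists of the homomorphisms that kill $\ell$ and have image in $H/P$. Since $p,q\ge2$, every rank one homomorphism has this form for some $\sigma\in C_P$. So $dF=0$ and $F$ is constant, which is impossible. If $p'=1$, use $E'_\sigma=F(P)^\perp$ instead.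

## 8. A common vector that depends on $x$, on $\zeta$, or on both

We have just seen that $E_\sigma\neq0$ for every $\sigma$, so every small slice $X_\sigma$ goes into a $(p',q'-1)$-subspace. The natural way to continue is to enlarge $X_\sigma$. The $(p-1,q)$-subspace $\{P\subset\ker\zeta\}$ is the union of the $X_{(x,\zeta)}$ over positive $x\in\mathbb P(\ker\zeta)$, and the $(p,q-1)$-subspace $\{P\ni x\}$ is the union of the $X_{(x,\zeta)}$ over negative $\zeta\in\mathbb P(x^0)$. If $N_{(x,\zeta)}$ depended only on $\zeta$, or only on $x$, the vectors would fit together. This is the exact point where the naive argument stops: nothing so far prevents $N$ from depending on both. Three examples, with $x=(v,w)$ and $\zeta(a,b)=\alpha a-\beta b$ as in (4):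

For $F(Z)=Z$, (4) shows $(v,w)\in F(P)$ for $P\in X_\sigma$. At the null flag $(\xi,\xi)$, $\xi=(v,w)$, the radical of the graph of $wv^*+W$ is $\mathbb C(v,w)$. So $N_\sigma=\mathbb C(v,w)$, which depends only on $x$.

For $F(Z)=Z^T$, $(\beta^T,\alpha^T)\in F(P)$ by (4), and at the null flag, where $\alpha=v^*$ and $\beta=w^*$, this spans the radical of the graph of $(wv^*+W)^T$. So $N_\sigma=\mathbb C(\beta^T,\alpha^T)$, which depends only on $\zeta$.

For the map of Theorem A, write $w=(w_1,w'')$, $\beta=(\beta_1,\beta'')$ and put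
$$g(\sigma)=\big((\beta_1v,\ w_1\beta''^T),\ (\beta_1w'',\ w_1\alpha^T)\big)\in\mathbb C^n\oplus\mathbb C^n .\tag{8}$$
For $Z\in X_\sigma$, feed $a=\beta_1v$, $b=w_1\beta''^T$ into (2): the vector $u$ is $w_1\beta^T$, and $Z^Tu=w_1(\beta Z)^T=w_1\alpha^T$. So $g(\sigma)\in F(P)$ for $P\in X_\sigma$. At a null flag $(\xi,\xi)$ with $w_1\ne0$, $g$ is the null vector found in Step 2 of Section 3. It spans the radical: for $Z=wv^*+W$ with $\|W\|<1$, equality throughout (3) forces $a=\lambda v$ and $u=(\lambda w_1,b)\in\mathbb C\bar w$, and then $b$ is determined by $\lambda$. So $\kappa=1$, and $N=\mathbb Cg$ almost everywhere on $\mathcal R$, hence identically. Here $N$ is bilinear in $(x,\zeta)$ and depends on both.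

How much room does such mixed dependence need? By (7), $[g]$ maps $C_P\cong\mathbb P^{q-1}\times\mathbb P^{p-1}$ into $\mathbb P(F(P))\cong\mathbb P^{q'-1}$. For (8), where $\beta_1\ne0$ and $w_1\neq0$ we may scale to $\beta_1=1=w_1$; then the first component is $(v,\beta''^T)$, so $[g]$ is a local coordinate system on $C_P$. This is possible only if $q'-1\ge\dim C_P=p+q-2$. The next section shows that if $d[g]$ always degenerates on $C_P$, then the kernel must lie in the $x$-direction or in the $\zeta$-direction, and mixed dependence is excluded.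

## 9. The rank dichotomy

Consider the conditions

* $(\alpha)$: $N_{(x,\xi)}\perp N_{(y,\eta)}$ at all pairs of flags regular for $N$ with $\xi\perp\eta$;
* $(\beta)$: $N_{(x,\xi)}\perp N_{(y,\eta)}$ at all pairs of flags regular for $N$ with $x\perp y$.

(In Section 8, the map $Z^T$ satisfies $(\alpha)$ and the identity satisfies $(\beta)$.) Write $(y,\eta)=\iota\tau$ with $\tau=(x',\xi')$, so $y=\xi'$, $\eta=x'$. Then $\xi\perp\eta$ reads $\zeta(x')=0$ and $x\perp y$ reads $\zeta'(x)=0$: these are conditions on
$$Y_\alpha=\{(\sigma,\tau)\in\mathrm{Fl}^2:\zeta(x')=0\},\qquad Y_\beta=\{(\sigma,\tau)\in\mathrm{Fl}^2:\zeta'(x)=0\}.$$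
Both are irreducible: the fibre of $Y_\alpha$ over $\sigma$ is the set of flags with $x'\in\mathbb P(H)$, a projective bundle over $\mathbb P(H)$, and similarly for $Y_\beta$. Both project onto each factor.

For a rational section $g\ne0$ of $N$ (a rational map $\mathrm{Fl}\dashrightarrow V'$ with values in $N_\sigma$) let $(\alpha_g)$, $(\beta_g)$ be the conditions $g(\sigma)\perp N_{\iota\tau}$ at the regular points of $Y_\alpha$, $Y_\beta$. If $g'$ is another rational section, $\langle g(\sigma),g'(\iota\tau)\rangle$ is rational in $(\sigma,\tau)$. So each condition holds as soon as it holds on a nonempty open subset of the irreducible variety in question. By the continuity argument for (7), $g(\sigma)\in F(P)$ for all $P\in X_\sigma$ whenever $g$ is regular at $\sigma\in\Phi_+$. So near such $\sigma$ with $g(\sigma)\neq0$, $[g]$ maps $C_P$ into $\mathbb P(F(P))\cong\mathbb P^{q'-1}$. Consider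

* $(\mathrm I_g)$: $d[g]|_{T_\sigma C_P}$ is not injective, for all $\sigma\in\Phi_+$ where $g$ is regular and nonzero and all $P\in X_\sigma$.

If $q'\le p+q-2$, then $(\mathrm I_g)$ holds for every $g$, since $q'-1<p+q-2=\dim C_P$.

**Proposition 4.** $(\mathrm I_g)$ implies $(\alpha_g)$ or $(\beta_g)$. If $(\mathrm I_g)$ holds for every rational section $g\neq0$ of $N$, then $(\alpha)$ or $(\beta)$ holds.

*Proof.*

**Step 1: the second claim follows from the first.** The sections satisfying $(\alpha_g)$, together with $0$, form a subspace of the $\mathbb C(\mathrm{Fl})$-vector space of rational sections of $N$, and so do those satisfying $(\beta_g)$. By the first claim their union is everything. A vector space is not the union of two proper subspaces, so one of them is everything. Rational sections span $N_\sigma$ at generic $\sigma$, and by continuity of $N$ at regular points $(\alpha)$ or $(\beta)$ follows.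

**Step 2: set-up for the first claim.** We translate $(\mathrm I_g)$ into linear algebra on $T_\sigma\mathrm{Fl}$. Let $\mathcal O\subset\Phi_+$ be a nonempty open set where $g$ is regular and nonzero and $[g]$ has constant rank. For $\sigma\in\mathcal O$ let $L_\sigma$ be the local level manifold of $[g]$ through $\sigma$ and $T=T_\sigma=T_\sigma L_\sigma=\ker d[g]$. By $(\mathrm I_g)$,
$$T\cap(R\oplus R^0)\ne0\quad\text{for all }R=P/\ell,\ P\in X_\sigma;\qquad\text{in particular }T\cap\Xi_\sigma\ne0 .\tag{9}$$
For $(\sigma,\tau)\in\mathrm{Inc}_0$ let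
$$\lambda_\tau:T_\sigma\mathrm{Fl}\to\mathbb C^2,\qquad(dx,d\zeta)\mapsto(\zeta'(dx),\,d\zeta(x')),$$
which is well defined since $\zeta'(x)=0=\zeta(x')$. It measures how the relation $\sigma\sim\tau$ changes when $\sigma$ moves.

**Step 3: the case that $\lambda_\tau|_T$ has rank $2$ for some $(\sigma,\tau)\in\mathrm{Inc}_0$ with $\sigma\in\mathcal O$.** Here we show $g(\sigma)\perp N_{\iota\tau}$ without any condition. The rank condition is open in $\mathrm{Inc}_0$ and the projection to $\tau$ is open, so the pairs with in addition $\iota\tau$ regular for $N$ form a nonempty open subset of $\mathrm{Inc}_0$; let $\mathcal O_1\subset\mathcal O$ be its projection to the first factor, an open set. Take $\sigma\in\mathcal O_1$ with such a $\tau$. By the implicit function theorem on $L_\sigma$, for every $\tau^*$ near $\tau$ there is $\sigma^*\in L_\sigma$ near $\sigma$ with $\sigma^*\sim\tau^*$, and then $(\sigma^*,\tau^*)\in\mathrm{Inc}_0$. So there is $P\in X_{\sigma^*}\cap X_{\tau^*}$, and (7) gives $g(\sigma^*)\in F(P)$, $N_{\iota\tau^*}\subset F(P)^\perp$. As $g(\sigma)$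 is proportional to $g(\sigma^*)$, $g(\sigma)\perp N_{\iota\tau^*}$ for all $\tau^*$ in an open set, hence for generic $\tau^*$, because $\langle g(\sigma),g'(\iota\tau^*)\rangle$ is rational in $\tau^*$. This holds for all $\sigma$ in the open set $\mathcal O_1$, so $g(\sigma)\perp N_{\iota\tau}$ identically on $\mathrm{Fl}^2$, and $(\alpha_g)$ and $(\beta_g)$ both hold.

**Step 4: otherwise, an identity on $T$.** Now $\mathrm{rank}\,\lambda_\tau|_T\le1$ for all $(\sigma,\tau)\in\mathrm{Inc}_0$ with $\sigma\in\mathcal O$. Fix $\sigma\in\mathcal O$ and $u_i=(dx_i,d\zeta_i)\in T$, $i=1,2$. The minor of $\lambda_\tau$ on $u_1,u_2$ is a bilinear form in $(\zeta',x')\in\ell^0\times H$ which vanishes on a nonempty open subset of $\zeta'(x')=0$. By (5) there is a constant $k$ with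
$$\zeta'(dx_1)\,d\zeta_2(x')-\zeta'(dx_2)\,d\zeta_1(x')=k\,\zeta'(x')\qquad\text{on }\ell^0\times H .\tag{10}$$

**Step 5: $T\subset\Xi_\sigma$.** This removes the direction transversal to the contact space. Suppose not; then there is $u_2\in T$ with $\zeta(dx_2)=1$ and hence $d\zeta_2(x)=-1$. By (9) take $0\ne u_1=(r,\rho)\in T\cap\Xi_\sigma$. With $\zeta'=\zeta$, (10) says $-\rho(x')=k\,\zeta(x')=0$ for all $x'\in H$, so $\rho=0$ in $U^*$. With $x'=x$, (10) says $-\zeta'(r)=k\,\zeta'(x)=0$ for all $\zeta'\in\ell^0$ (recall $\rho(x)=0$), so $r=0$ in $U$. This contradicts $u_1\ne0$.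

**Step 6: $T\subset U$ or $T\subset U^*$.** By Step 5, applied at all points of $L_\sigma$, the contact form $\theta=\zeta(dx)$, written with local lifts, vanishes on $L_\sigma$. So $d\theta|_T=0$, that is, $\rho_1(r_2)-\rho_2(r_1)=0$ for $u_i=(r_i,\rho_i)\in T$. Identity (10) now reads $r_1\otimes\rho_2-r_2\otimes\rho_1=k\,\mathrm{id}_U$. Taking traces, $km=\rho_2(r_1)-\rho_1(r_2)=0$, so $k=0$ and
$$r_1\otimes\rho_2=r_2\otimes\rho_1\qquad\text{for all }u_1,u_2\in T .\tag{11}$$
If all products $r_1\otimes\rho_2$ vanish, then either $r=0$ for all elements of $T$, so $T\subset U^*$, or some $r_1\ne0$ and then $\rho=0$ for all elements, so $T\subset U$. If some $r_1\otimes\rho_2\ne0$, then (11) gives $r_2=tr_1$, $\rho_2=t\rho_1$ with one scalar $t\ne0$; so $r_1,\rho_1\neq0$. Comparing any $u=(r,\rho)\in T$ with $u_1$ in (11): either both sides vanish and $u=0$, or $u$ is a multiple of $u_1$. So $T=\mathbb C(r_1,\rho_1)$ with $r_1,\rho_1\ne0$. But $q-1<m$ and $R$ runs over an open subset of $\mathrm{Gr}(q-1,U)$, so there is $P\in X_\sigma$ with $r_1\notin R$, and then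 $T\cap(R\oplus R^0)=0$, contradicting (9). Hence $T\subset U$ or $T\subset U^*$.

**Step 7: integrating.** We turn the infinitesimal statement into $(\alpha_g)$ or $(\beta_g)$. $\mathcal O$ is the union of the closed subsets $\{T_\sigma\subset U_\sigma\}$ and $\{T_\sigma\subset U_\sigma^*\}$. One of them contains a nonempty open set, and we shrink $\mathcal O$ so that one inclusion holds throughout. By (9), $T_\sigma\ne0$.

Suppose $T_\sigma\subset U_\sigma$ on $\mathcal O$. Then $H$ is constant along $L_\sigma$: only $x$ moves. The pairs $(\sigma,\tau)\in\mathrm{Inc}_0$ with $\sigma\in\mathcal O$ and $\zeta'|_{T_\sigma}\neq0$ form an open set. It is nonempty: if for some $0\ne r\in T_\sigma$ we had $\zeta'(r)=0$ for all $\tau$ with $(\sigma,\tau)\in\mathrm{Inc}_0$, the same would hold on the whole irreducible variety $\{\zeta'(x')=0\}\subset\mathbb P(H)\times\mathbb P(\ell^0)$, which projects onto $\mathbb P(\ell^0)$, so $r\in\ell$, a contradiction. As in Step 3 we may also require $\iota\tau$ regular, and the projection of the resulting set to $\sigma$ is a nonempty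 open set $\mathcal O_1$. Let $\sigma\in\mathcal O_1$ with such a $\tau$. For $\tau^*=(x'^*,\zeta'^*)$ near $\tau$ with $\zeta(x'^*)=0$, the implicit function theorem gives $\sigma^*=(x^*,\zeta)\in L_\sigma$ near $\sigma$ with $\zeta'^*(x^*)=0$. Then $\sigma^*\sim\tau^*$, $(\sigma^*,\tau^*)\in\mathrm{Inc}_0$, and as in Step 3, $g(\sigma)\perp N_{\iota\tau^*}$. This holds for $\tau^*$ in a nonempty open subset of the irreducible fibre of $Y_\alpha$ over $\sigma$, hence for generic $\tau^*$ in it. Letting $\sigma$ vary in $\mathcal O_1$, it holds on a nonempty open subset of $Y_\alpha$, so $(\alpha_g)$ holds.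

If $T_\sigma\subset U^*_\sigma$ on $\mathcal O$, then $\ell$ is constant along $L_\sigma$. We use pairs for which $(0,\rho)\mapsto\rho(x')$ is nonzero on $T_\sigma$; for $\tau^*$ near $\tau$ with $\zeta'^*(x)=0$ we solve $\zeta^*(x'^*)=0$ with $\sigma^*=(x,\zeta^*)\in L_\sigma$. The same argument, with the roles of points and functionals exchanged, gives $(\beta_g)$. $\square$

## 10. Isotropic spaces on the boundary collapse the dependence

**Proposition 5.** If $(\alpha)$ holds, every $(p-1,q)$-subspace is mapped into a $(p',q'-1)$-subspace. If $(\beta)$ holds, every $(p,q-1)$-subspace is mapped into a $(p',q'-1)$-subspace.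

*Proof.* Assume $(\alpha)$.

**Step 1: on flags with null $\xi$, $N_{(x,\xi)}$ does not depend on $x$.** Let $\xi=(v,w)$ be null as in Lemma 3 and such that $(x,\xi)$ is regular for $N$ for almost every $x\in\mathbb P(\xi^\perp)$. Almost every null $\xi$ qualifies: a proper algebraic subset of $\mathrm{Fl}$ has real codimension at least $2$, so it meets the real hypersurface $\{\xi\text{ null}\}$ of $\mathrm{Fl}$ in a null set, and Fubini applies. Let $x\in\xi^\perp$ be positive with $(x,\xi)$ regular. The condition $\langle x,\xi\rangle=0$ lets us write $x=(sv+a',\,sw+b')$ with $a'\perp v$, $b'\perp w$, and $x>0$ says $|b'|<|a'|$. Choose $W:v^\perp\to w^\perp$ with $Wa'=b'$, $\|W\|<1$. With $Z_t=t\,wv^*+W$ and $a=sv+a'$ put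
$$x_t=(a,Z_ta)=(sv+a',\,tsw+b')\in P_{Z_t},\qquad\xi_t=(tv,w)=(Z_t^*w,w)\in P_{Z_t}^\perp .$$
Then $(x_t,\xi_t)\in\Phi_+$, $P_{Z_t}\in X_{(x_t,\xi_t)}$, and $(x_t,\xi_t)\to(x,\xi)$ as $t\to1^-$. By (7), $N_{(x_t,\xi_t)}\subset F(P_{Z_t})$, and in the limit $N_{(x,\xi)}\subset\Gamma_W$. Now apply $(\alpha)$ with $(y,\eta)=(x,\xi)$, which is allowed since $\xi\perp\xi$: $N_{(x,\xi)}$ is isotropic. Being an isotropic subspace of the semipositive space $\Gamma_W$, it lies in the radical $\mathcal N_\xi$. Both have dimension $\kappa$, so $N_{(x,\xi)}=\mathcal N_\xi$.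

**Step 2: $N_{(x,\zeta)}$ depends only on $\zeta$.** By Step 1 the derivative of $N$ along the fibres of $(x,\zeta)\mapsto\zeta$ vanishes on a dense subset of a nonempty open piece of a real hypersurface of $\mathrm{Fl}$, hence on that piece. This derivative is holomorphic on the regular set, and a nonzero holomorphic function has a zero set of real codimension $2$. So it vanishes identically, and $N_{(x,\zeta)}=\mathcal N(\zeta)$.

**Step 3: conclusion.** For generic negative $\zeta$, $(x,\zeta)$ is regular for $x$ in a nonempty open set of positive points of $\mathbb P(\ker\zeta)$. By (7), $0\ne\mathcal N(\zeta)\subset F(P)$ for all $P\in D$, $P\subset\ker\zeta$, that contain such an $x$. These $P$ form a nonempty open subset of the connected manifold $\{P\in D:P\subset\ker\zeta\}$, so by the identity theorem $\mathcal N(\zeta)\subset F(P)$ for all $P$ in it. The condition $\bigcap_{P\subset\ker\zeta}F(P)\ne0$ is analytic in $\zeta$ on the connected manifold of negative $\zeta$: as in (6), it is the vanishing of the $q'\times q'$ minors of stacked Taylor coefficients.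 Since it holds for generic $\zeta$, it holds for all negative $\zeta$. A nonzero vector $y$ of the intersection is positive, and $F(\{P\subset\ker\zeta\})\subset\{P'\ni y\}$, a $(p',q'-1)$-subspace.

**Step 4: the case $(\beta)$.** We exchange the roles of $x$ and $\xi$. Let $x=(v,w)$ be null as in Lemma 3, with $(x,\xi)$ regular for almost every $\xi\in\mathbb P(x^\perp)$. Let $\xi=(sv+a',\,sw+b')\in x^\perp$ be negative, $|a'|<|b'|$, with $(x,\xi)$ regular. Put $b=sw+b'$, choose $W$ with $W^*b'=a'$, $\|W\|<1$, and set $x_t=(v,tw)=(v,Z_tv)\in P_{Z_t}$, $\xi_t=(Z_t^*b,b)=(tsv+a',\,sw+b')\in P_{Z_t}^\perp$. As before $(x_t,\xi_t)\in\Phi_+$ tends to $(x,\xi)$ and $N_{(x,\xi)}\subset\Gamma_W$. It is isotropic by $(\beta)$, since $x\perp x$. So it equals $\mathcal N_x$, $N_{(x,\xi)}$ depends only on $x$, and Step 3 with $\{P\ni x\}$, $x>0$, in place of $\{P\subset\ker\zeta\}$ gives a positive vector in $\bigcap_{P\ni x}F(P)$ for every positive $x$. $\square$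

**Theorem B′ when $q'\le p+q-2$.** $(\mathrm I_g)$ holds for all $g$, so Propositions 4 and 5 give $(\star)$. The same applies when $q'=p+q-1<p'$ and $(\mathrm I_g)$ holds for all $g$.

## 11. The case $q'=p+q-1<p'$ when $(\mathrm I_g)$ fails

It remains to treat $q'=m+1<p'$ when $(\mathrm I_g)$ fails for some $g$. As in example (8), $[g]$ is then a local coordinate system on $C_P$ and we cannot hope to find constant vectors. Instead we look for constant functionals. The map $g$ knows so much about $F(P)$ that the span of all $F(P)$, $P\in X_\sigma$, is small, and $p'>q'$ leaves at least two independent functionals vanishing on it.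

**Step 1: the span of the $F(P)$.** Failure of $(\mathrm I_g)$ means injectivity of $d[g]|_{T_\sigma C_P}$ at some $(\sigma,P)$, an open condition; and for fixed $\sigma$, non-injectivity is an analytic condition on the connected manifold $X_\sigma$. So there are a nonempty open set $\mathcal O\subset\Phi_+$ and a holomorphic $g:\mathcal O\to V'\setminus0$ with $g(\sigma)\in F(P)$ for $P\in X_\sigma$, such that for each $\sigma\in\mathcal O$, $d[g]|_{T_\sigma C_P}$ is injective for all $P$ in a dense open subset of $X_\sigma$. For $u\in T_\sigma C_P$ we have $\partial_ug\in F(P)$, because $g$ maps $C_P\cap\mathcal O$ into $F(P)$. Since $\dim F(P)=q'=1+\dim C_P$, injectivity gives $F(P)=\mathbb Cg(\sigma)+\partial g(T_\sigma C_P)$ for those $P$. The $T_\sigma C_P$ with these $P$ span $\Xi_\sigma$, and by density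
$$\sum_{P\in X_\sigma}F(P)=S_\sigma:=\mathbb Cg(\sigma)+\partial g(\Xi_\sigma),\qquad\dim S_\sigma\le2m+1 .\tag{12}$$
Let $S^0_\sigma\subset V'^*$ be the annihilator of $S_\sigma$. As $q'=m+1$,
$$\dim S^0_\sigma\ge p'+q'-(2m+1)=p'-q'+1\ge2 .\tag{13}$$
Shrink $\mathcal O$ so that $S^0$ is a holomorphic bundle.

**Step 2: a bilinear form.** We measure how $S^0_\sigma$ turns with $\sigma$. For a holomorphic section $c$ of $S^0$ and $u,v\in\Xi_\sigma$ we have $c(g)=0$ and $c(\partial_ug)=0$. Differentiating the first relation along $v$ gives $(\partial_vc)(g)=-c(\partial_vg)=0$. Put $b_c(u,v)=(\partial_vc)(\partial_ug)$. It is bilinear in $u,v$, and replacing $c$ by $fc$ adds only $(\partial_vf)\,c(\partial_ug)=0$ to $f\,b_c$, so it is tensorial in $c$.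

**Lemma 6.** $b_c\big((r,\rho),(r',\rho')\big)=B(c)\,\rho'(r)+A(c)\,\rho(r')$, with $A,B$ linear on $S^0_\sigma$.

*Proof.* If $\sigma_1,\sigma_2\in\mathcal O$ and there is $P\in X_{\sigma_1}\cap X_{\sigma_2}$, then $g(\sigma_1)\in F(P)\subset S_{\sigma_2}$, so $c(\sigma_2)(g(\sigma_1))=0$. We apply this to pairs of nearby flags and differentiate.

**The part $(r,0),(r',0)$.** Let $r,r'\in H$ with $\mathrm{span}(x,r)$ positive definite of dimension $2$; such $r$ form a nonempty open set. For $0<|s|<\epsilon$, $|t|<\epsilon|s|$ with $\epsilon$ small, $\mathrm{span}(x+sr,\,x+tr')=\mathrm{span}(x+sr,\ r-\frac tsr')$ is close to $\mathrm{span}(x,r)$, hence positive definite. It lies in $H$, of signature $(q,p-1)$, so it lies in some $P\in D$ with $P\subset H$. So the function $c(x+tr',\zeta)\big(g(x+sr,\zeta)\big)$, holomorphic near $(s,t)=(0,0)$, vanishes on a nonempty open subset of every neighborhood of $(0,0)$, hence identically near $(0,0)$. Its derivative $\partial_s\partial_t$ at $(0,0)$ is $b_c((r,0),(r',0))=0$. By linearity in $r$ this holds for all $r,r'$.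

**The part $(0,\rho),(0,\rho')$.** Dually, let $\rho,\rho'\in\ell^0$ with $\mathrm{span}(\zeta,\rho)$ negative definite of dimension $2$ (functionals are identified with vectors through the form; such $\rho$ exist as $p\ge2$). For $0<|s|<\epsilon$, $|t|<\epsilon|s|$ the space $\mathrm{span}(\zeta+s\rho,\,\zeta+t\rho')$ is negative definite of dimension $2$, so its common kernel has signature $(q,p-2)$; it contains $x$, so it contains some $P\in D$ with $x\in P$. As before $b_c((0,\rho),(0,\rho'))=0$.

**The mixed parts.** Let $r\in H$, $\rho\in\ell^0$ with $\rho(r)=0$, $\mathrm{span}(x,r)$ positive definite and $\mathrm{span}(\zeta,\rho)$ negative definite, both of dimension $2$. All of $\zeta(x),\zeta(r),\rho(x),\rho(r)$ vanish, so some $P\in D$ contains $x,r$ and lies in $\ker\zeta\cap\ker\rho$, of signature $(q,p-2)$. This $P$ belongs to both $X_{(x+sr,\zeta)}$ and $X_{(x,\zeta+t\rho)}$, so $c(x,\zeta+t\rho)(g(x+sr,\zeta))=0$ for small $s,t$, and $b_c((r,0),(0,\rho))=0$. Such $(r,\rho)$ form a nonempty open subset of the hypersurface $\{\rho(r)=0\}$ in $U\times U^*$.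 By (5), $b_c((r,0),(0,\rho))=B(c)\rho(r)$. In the same way, from $c(x+tr,\zeta)(g(x,\zeta+s\rho))=0$, $b_c((0,\rho),(r,0))=A(c)\rho(r)$. Linearity of $A,B$ in $c$ is clear. $\square$

**Step 3: the bundle $K$.** Let $K=\ker A\subset S^0$. By (13) its rank is at least $1$; this is the place where $p'>q'$ is used. After shrinking $\mathcal O$, $K$ is a holomorphic bundle.

**Step 4: $K$ is constant along the leaves $\zeta=\mathrm{const}$.** This produces functionals that do not depend on $x$. Fix $\zeta$ and use coordinates $x=x_0+\sum_{i=1}^ms_ir_i$ on the leaf, where $r_i\in H$ induce a basis of $U$; then $\partial_i=\partial/\partial s_i$ corresponds to $(r_i,0)$. Let $c$ be a section of $K$ over the leaf, and write $u=(r_u,\rho_u)\in\Xi$. By Lemma 6, $(\partial_ic)(\partial_ug)=A(c)\rho_u(r_i)=0$ for all $u\in\Xi$, and $(\partial_ic)(g)=0$ by Step 2. So $\partial_ic$ annihilates $S_\sigma$: it is a section of $S^0$ over the leaf. (Only derivatives along the leaf occur, and a section over the leaf extends locally to $\mathcal O$, so Lemma 6 applies.) Apply Lemma 6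 to the sections $\partial_ic$ and $\partial_jc$, and use $\partial_j\partial_ic=\partial_i\partial_jc$:
$$A(\partial_ic)\,\rho_u(r_j)=(\partial_j\partial_ic)(\partial_ug)=A(\partial_jc)\,\rho_u(r_i)\qquad\text{for all }u\in\Xi .$$
Given $i$, choose $j\ne i$, possible as $m\ge2$, and $u=(0,\rho)$ with $\rho(r_j)=1$, $\rho(r_i)=0$. Then $A(\partial_ic)=0$, so $\partial_ic$ is a section of $K$. Thus the subbundle $K$ of the trivial bundle $V'^*$ is stable under $\partial_1,\dots,\partial_m$, so it is locally constant along the leaf.

**Step 5: conclusion.** By Step 4, for all $\zeta$ in a nonempty open set there is $0\ne k\in V'^*$ with $k\in K_{(x,\zeta)}\subset S^0_{(x,\zeta)}$ for all $x$ in a nonempty open set. By (12), $k$ annihilates $F(P)$ for $P$ in a nonempty open subset of $\{P\in D:P\subset\ker\zeta\}$, hence for all such $P$, by the identity theorem. The condition $\sum_{P\subset\ker\zeta}F(P)\ne V'$, equivalently $\bigcap_{P\subset\ker\zeta}F(P)^\perp\ne0$, is again the vanishing of (conjugates of) minors of Taylor coefficients, so it is analytic in $\zeta$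 on the connected manifold of negative $\zeta$ and holds for all negative $\zeta$. For each of them take $0\neq k$ annihilating the sum and write $k=\langle\cdot,y'\rangle$. Then $0\ne y'\in F(P)^\perp$ is negative, and
$$F(\{P\subset\ker\zeta\})\subset\{P'\subset y'^\perp\},$$
a $(p'-1,q')$-subspace. So every $(p-1,q)$-subspace is mapped into a $(p'-1,q')$-subspace, and $(\star)$ holds. This proves Theorem B′ and, with Sections 3 and 4, Theorem B. $\blacksquare$

When $p'=q'=p+q-1$, the count (13) guarantees only one functional, and $\ker A$ may be zero. The map of Theorem A shows that $(\star)$ can indeed fail there.
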